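# Nonrepetitive colorings and treewidth: exponentially many colors are needed

## 1. An exponential lower bound, and what it says

**Theorem A.** For every $k\ge 1$ there is a finite graph $G$ of treewidth $k$ with $\pi(G)\ge 2^{(k-1)/6}$.

Let us unpack this. Graphs are simple and undirected, and paths are simple, so a path never repeats a vertex. A vertex coloring $\phi:V(G)\to\mathbb N$ has a *repetition of half-length $r$* if there is a path $v_1v_2\cdots v_{2r}$ in $G$, with $r\ge1$, such that
$$\phi(v_1)\,\phi(v_2)\cdots\phi(v_r)=\phi(v_{r+1})\,\phi(v_{r+2})\cdots\phi(v_{2r})$$
as sequences. A coloring is *nonrepetitive* if it has no repetition of any half-length. The *Thue chromatic number* $\pi(G)$ is the minimum number of colors in a nonrepetitive coloring of $G$. A repetition of half-length $1$ is an edge whose two ends have the same color, so a nonrepetitive coloring is in particular proper. Treewidth is recalled in Section 3.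

Every tree has Thue chromatic number at most $4$. Kündgen and Pelsmajer proved $\pi(G)\le4^k$ for every graph $G$ of treewidth $k$. For pathwidth $k$, Dujmović et al. proved the polynomial bound $2k^2+6k+1$. The paper of Adam Gągol, Gwenaël Joret, Jakub Kozik and Piotr Micek, "Pathwidth and nonrepetitive list coloring" (arXiv:1601.01886, 2016) is the source of the question answered here: is there a polynomial $p$ with $\pi(G)\le p(k)$ for every graph $G$ of treewidth $k$ and every $k\ge1$?

Theorem A answers no: for any polynomial $p$ we have $2^{(k-1)/6}>p(k)$ once $k$ is large. Write $\tau(k)$ for the maximum of $\pi$ over graphs of treewidth $k$. With the Kündgen–Pelsmajer bound,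
$$2^{(k-1)/6}\le\tau(k)\le4^k,\qquad\text{that is,}\qquad \tau(k)=2^{\Theta(k)},$$
so $4^k$ is optimal up to the base of the exponential. There is also a consequence for excluded minors. Treewidth does not increase under taking minors, and $K_{k+2}$ has treewidth $k+1$, so a graph of treewidth $k$ has no $K_{k+2}$ minor. Put $t=k+2$: for every $t\ge3$ some $K_t$-minor-free graph has $\pi\ge2^{(t-3)/6}$.

There is a second theorem, about what happens if only short repetitions are forbidden. For $r\ge1$ let $\pi_r(G)$ be the least number of colors in a coloring of $G$ with no repetition of half-length $s$ for any $1\le s\le r$, and let $F_r(k)$ be the maximum of $\pi_r$ over finite graphs of treewidth at most $k$.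

**Theorem B.** $F_r(k)\le\binom{k+r}{r}$ for all $k\ge0$, $r\ge1$. For each fixed $r$, $F_r(k)=(1+o(1))\,k^r/r!$ as $k\to\infty$.

Theorem B is not needed for Theorem A. But its upper bound, which we prove in Section 4, tells us what kind of argument cannot prove Theorem A, so we do it first.

## 2. Paths, a five-cycle and cliques by hand

*Four vertices on a path.* With two colors, a proper coloring of the path on four vertices must read $abab$, which is a repetition of half-length $2$. With three colors, $abca$ works: the edges are properly colored, and $ab\ne ca$. So this tree has $\pi=3$.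

*The five-cycle.* Suppose $C_5$ has a nonrepetitive coloring with at most three colors. It is proper, so each color class has at most two vertices, and the classes have sizes $2,2,1$. Remove the vertex whose color is used once. What remains is a path on four vertices properly colored with two colors, so it reads $abab$, a contradiction. With four colors, color the cycle $a,b,a,c,d$. It is proper. A repetition of half-length $2$ would need two different colors each used twice, and only $a$ is used twice. Longer repetitions do not fit. So $\pi(C_5)=4$.

*Cliques.* All colors on $K_{k+1}$ must differ, and this suffices, so $\pi(K_{k+1})=k+1$. This graph has treewidth $k$ and gives the trivial bound $\tau(k)\ge k+1$. When does Theorem A beat it? The function $2^{(k-1)/6}$ is convex in $k$ and $k+1$ is linear. At $k=1$ the values are $1<2$, and at $k=31$ they are $2^5=32=31+1$. So Theorem A is the better bound exactly for $k\ge32$.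

## 3. Treewidth through orders with clique back-neighborhoods

A *tree decomposition* of a finite graph $G$ is a tree whose nodes carry sets of vertices of $G$ (bags), such that for each vertex the nodes whose bags contain it form a nonempty subtree, and both ends of each edge lie together in some bag. Its width is the largest bag size minus one, and the *treewidth* is the smallest possible width. We work with the following reformulation.

**Definition.** A *$k$-order* of a graph $H$ is a linear order of $V(H)$ such that for each vertex $v$ the set $K_v$ of neighbors of $v$ that are smaller than $v$ is a clique with at most $k$ elements.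

For example, take the cycle $a_1a_2a_3a_4a_5$ and add the chords $a_1a_3$ and $a_1a_4$. In the order $a_1,a_3,a_4,a_2,a_5$ the back-neighborhoods are $\emptyset$, $\{a_1\}$, $\{a_1,a_3\}$, $\{a_1,a_3\}$, $\{a_1,a_4\}$, all cliques. This is a $2$-order.

**Fact 1.** A finite graph with a $k$-order has treewidth at most $k$.

*Proof.* Use one node per vertex $v$, with bag $K_v\cup\{v\}$, and add the nodes in increasing order. If $K_v=\emptyset$, attach the node of $v$ anywhere. Otherwise let $m=\max K_v$. All other elements of $K_v$ are smaller than $m$ and, since $K_v$ is a clique, adjacent to $m$. So $K_v\subseteq K_m\cup\{m\}$, and we attach the node of $v$ to the node of $m$. The vertices of $K_v$ occur in the bag to which we attach, and $v$ is new, so the subtree condition is preserved. $\square$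

**Fact 2.** Every finite graph of treewidth at most $k$ is a spanning subgraph of a finite graph $H$ with a $k$-order.

*Proof.* Take a tree decomposition of width at most $k$ and let $H$ be obtained by making every bag a clique. Root the tree, and let $t(v)$ be the node nearest to the root among those whose bag contains $v$. Order the vertices so that $u<v$ whenever $t(u)$ is a proper ancestor of $t(v)$; this is possible, for instance by the depth of $t(\cdot)$, with ties broken arbitrarily. Let $u<v$ be adjacent in $H$. They share a bag at some node $a$, and both $t(u)$ and $t(v)$ lie on the path from $a$ to the root. Since $u<v$, the node $t(v)$ lies on the path from $a$ to $t(u)$, so $u$ is in the bag at $t(v)$. Hence $K_v$ is contained in the bag at $t(v)$ minus $v$, which is a clique of size at most $k$. $\square$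

We also use that the treewidth of a disjoint union is the maximum of the treewidths of its parts.

## 4. Short repetitions cost only polynomially many colors

A sensible first attempt at a lower bound is to force colors apart with short paths. Edges give $k+1$ colors. Next one would use paths on four vertices, then on six, and so on. The upper bound in Theorem B shows the limit of this: an argument that uses only repetitions of half-length at most $r$ bounds $\pi_r$ from below, and so can never yield more than $\binom{k+r}{r}$, a polynomial in $k$ of degree $r$. We now prove this upper bound.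

Let $H$ be a graph with a $k$-order. A path $w_0w_1\cdots w_i$ in $H$ is *descending* if $w_0>w_1>\dots>w_i$. Let $W_s(v)$ be the set of end-vertices $w_i$ of descending paths $v=w_0>w_1>\dots>w_i$ in $H$ with $0\le i\le s$. For example, if $k=1$ then $H$ is a forest in which each vertex has at most one smaller neighbor, its parent, and $W_s(v)$ consists of $v$ and its nearest $s$ ancestors (fewer, if $v$ is close to a root). So it has at most $s+1=\binom{1+s}{1}$ elements.

**Lemma 1.** If $H$ is a finite graph with a $k$-order, then $|W_s(v)|\le\binom{k+s}{k}$ for every vertex $v$ and every $s\ge0$.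

*Proof.* We use induction on $k+s$, for all graphs simultaneously. If $k=0$, or $s=0$, or $K_v=\emptyset$, then $W_s(v)=\{v\}$ and the bound holds. Otherwise let $p=\min K_v$, and consider a descending path $v=w_0>w_1>\dots>w_i=u$ with $i\le s$.

**Step 1: the path stays in the neighborhood of $p$ while it is above $p$.** We claim that if $w_0,\dots,w_l>p$, then all of these are adjacent to $p$. For $w_0=v$ this holds by the choice of $p$. If $w_t>p$ is adjacent to $p$ and $w_{t+1}>p$, then $w_{t+1}$ and $p$ are distinct elements of the clique $K_{w_t}$, hence adjacent.

**Step 2: ends at or below $p$.** Suppose $u\le p$. This step shows $u\in W_{s-1}(p)$. Let $l$ be maximal with $w_l>p$; then $0\le l<i$. If $w_{l+1}=p$, then the rest of the path shows $u\in W_{i-l-1}(p)\subseteq W_{s-1}(p)$. If $w_{l+1}<p$, then $l\ge1$, because $w_1\in K_v$ gives $w_1\ge p$. By Step 1, $p\in K_{w_l}$. Also $w_{l+1}\in K_{w_l}$, so $p$ and $w_{l+1}$ are adjacent. Hence $p>w_{l+1}>\dots>w_i=u$ is a descending path, of length $i-l\le s-1$, and $u\in W_{s-1}(p)$. By induction there are at most $\binom{k+s-1}{k}$ such $u$.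

**Step 3: ends above $p$.** Suppose $u>p$. This step lowers $k$. The whole path is above $p$, so by Step 1 it lies in the graph $H'$ induced by $H$ on $\{w>p: w\text{ adjacent to }p\}$. For $w$ in $H'$ we have $p\in K_w$, and the smaller neighbors of $w$ within $H'$ lie in $K_w\setminus\{p\}$, so they form a clique of size at most $k-1$. Thus $H'$ inherits a $(k-1)$-order, and by induction there are at most $\binom{k-1+s}{k-1}$ such $u$.

Adding, $|W_s(v)|\le\binom{k+s-1}{k}+\binom{k+s-1}{k-1}=\binom{k+s}{k}$. $\square$

**Proof of the upper bound in Theorem B.** Let $G$ have treewidth at most $k$, and let $H\supseteq G$ be as in Fact 2.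

**Step 1: the coloring.** Go through the vertices in increasing order and give each $v$ the smallest color not used on $W_r(v)\setminus\{v\}$. All vertices of $W_r(v)\setminus\{v\}$ are smaller than $v$, and by Lemma 1 there are at most $\binom{k+r}{r}-1$ of them. So $\binom{k+r}{r}$ colors suffice.

**Step 2: no short repetition.** Suppose $v_1\cdots v_{2s}$, with $1\le s\le r$, is a repetition in $G$. Let $v_i$ be its smallest vertex, and let $j\in\{1,\dots,2s\}$ be the one of $i+s,\,i-s$ that lies in this range. Then $\phi(v_j)=\phi(v_i)$. Consider the subgraph of $H$ induced by the vertices of the subpath between $v_j$ and $v_i$; it is connected. Take a shortest path from $v_j$ to $v_i$ in it. It has length at most $s$, and it is an induced path of $H$. No interior vertex $w$ of it is larger than both its neighbors on it, because those two would lie in the clique $K_w$ and be adjacent. Now suppose that, walking from $v_j$ to $v_i$, we ascend at some step. The vertex reached is either the end $v_i$, or interior and larger than its predecessor, so the next step must ascend as well. Continuing, the last step ascends to $v_i$. This is impossible, since $v_i$ is the smallest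 vertex. So the path is descending, and $v_i\in W_s(v_j)\setminus\{v_j\}\subseteq W_r(v_j)\setminus\{v_j\}$. By the coloring rule $\phi(v_j)\ne\phi(v_i)$, a contradiction. $\square$

Two checks. For $r=1$ we get $F_1(k)\le k+1$, with equality because of $K_{k+1}$. For $k=1$, $r=2$ we get $F_2(1)\le3$, with equality because of the path on four vertices.

Since $\binom{k+r}{r}=\prod_{i=1}^r\left(1+\frac ki\right)\le(k+1)^r$, a proof of Theorem A that uses only half-lengths at most $r$ must have $(k+1)^r\ge2^{(k-1)/6}$, so $r\ge\frac{k-1}{6\log_2(k+1)}$. *The paths that force exponentially many colors must be long.* We need a way to grow repetitions step by step, with no bound on the number of steps.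

## 5. A universal graph and its palettes

Instead of guessing a finite graph, we work inside one infinite graph that contains everything, where "there is always another vertex of this kind" holds. Fix $k\ge1$. For a clique $A$, possibly empty, let $N(A)$ be the set of vertices outside $A$ adjacent to all of $A$, with $N(\emptyset)=V$.

**Construction of $G_k$.** Let $L_1,L_2,\dots$ be a sequence of finite subsets of $\{1,2,\dots\}$ in which every finite subset occurs infinitely often. Add vertices $v_1,v_2,\dots$ one at a time. If $L_i\subseteq\{1,\dots,i-1\}$, $|L_i|\le k$ and $\{v_j:j\in L_i\}$ is a clique, let $K_i$ be this clique; otherwise let $K_i=\emptyset$. Join $v_i$ to exactly the vertices of $K_i$ among $v_1,\dots,v_{i-1}$.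

**Lemma 2.** (E) For every clique $A$ of $G_k$ with $|A|\le k$, the set $N(A)$ is infinite. Moreover, each finite graph $G_k[v_1,\dots,v_n]$ has treewidth at most $k$.

*Proof.* Let $A=\{v_j:j\in L\}$. The set $L$ equals $L_i$ for infinitely many $i>\max L$ (for infinitely many $i$, if $L=\emptyset$), and for each of these $v_i$ is joined to all of $A$. The order $v_1,\dots,v_n$ is a $k$-order, so Fact 1 gives the second part. $\square$

**Lemma 3 (compactness).** Suppose every finite graph of treewidth at most $k$ has a coloring with colors $1,\dots,c$ without repetitions (respectively, without repetitions of half-length at most $r$). Then $G_k$ has such a coloring.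

*Proof.* Consider all such colorings of the prefixes $G_k[v_1,\dots,v_n]$, $n\ge1$. Restricting to a smaller prefix gives again such a coloring, so they form a tree in which level $n$ is finite and, by Lemma 2, nonempty. By König's lemma there is an infinite branch, that is, a coloring of $G_k$ all of whose restrictions to prefixes are good. Every path is finite and lies in a prefix, so the coloring of $G_k$ is good. $\square$

**Definition.** Let $\phi$ be a coloring of $G_k$ with finitely many colors, and $A$ a clique with $|A|\le k$. The *palette* $P(A)$ is the set of colors that appear on infinitely many vertices of $N(A)$.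

Three properties are immediate. By (E), $P(A)\ne\emptyset$. If $A\subseteq A'$ then $N(A')\subseteq N(A)$, hence $P(A')\subseteq P(A)$. Only finitely many vertices of $N(A)$ have a color outside $P(A)$.

*Example.* For $k=1$ the graph $G_1$ is a forest. Root each component at its first vertex; then every vertex has infinitely many children, and there are infinitely many components. Color each vertex by its depth modulo $3$. Then $P(\emptyset)=\{0,1,2\}$. For a vertex $x$ of depth $d$ we have $P(\{x\})=\{d+1\bmod 3\}$: the parent of $x$ has color $d-1\bmod 3$, but it is only one vertex.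

## 6. Witnesses, and where extending them gets stuck

How can we force two far-apart vertices $x$ and $w$ to have different colors? We prepare a path that would become a repetition if $\phi(w)=\phi(x)$.

**Definition.** A *witness of length $m\ge0$ from $x$ to $z$* consists of $2m+1$ distinct vertices $z_0,\dots,z_m,u_1,\dots,u_m$ such that

* $z_0=x$, $z_m=z$, and $z_0z_1\cdots z_m$ and $u_1u_2\cdots u_m$ are paths;
* $\phi(u_i)=\phi(z_i)$ for $1\le i\le m$;
* if $m\ge1$, then $u_m$ is adjacent to $x$.

A witness of length $0$ is just a vertex $x=z$. For a longer example, return to $G_1$ colored by depth modulo $3$, and take a descending line of vertices at depths $0,1,2,3,4$. Call them $u_1,u_2,x,z_1,z_2$. The colors are $0,1,2,0,1$, so this is a witness of length $2$ from $x$ to $z_2$. A child $w$ of $z_2$ has depth $5$ and color $2=\phi(x)$, and indeed $012\,012$ is a repetition of half-length $3$. The next lemma says that this always happens.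

**Lemma 4 (closing).** Given a witness of length $m$ from $x$ to $z$, let $w$ be adjacent to $z$, not a vertex of the witness, with $\phi(w)=\phi(x)$. Then there is a repetition of half-length $m+1$.

*Proof.* The sequence $u_1\cdots u_m\,x\,z_1\cdots z_m\,w$ is a path: $u_m$ is adjacent to $x$, $x=z_0$ to $z_1$, and $z_m=z$ to $w$. It has $2m+2$ distinct vertices. Its halves are $u_1\cdots u_m\,x$ and $z_1\cdots z_m\,w$, and they have the same colors. For $m=0$ it is the edge $xw$. $\square$

So in a nonrepetitive coloring, all neighbors of $z$ outside the witness avoid the color of $x$, although they need not be adjacent to $x$.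

**Lemma 5 (extending).** Given a witness of length $m$ from $x$ to $z$, let $v$ be a vertex outside it that is adjacent to $z$. Let $u_{m+1}\ne v$ be another vertex outside it, with $\phi(u_{m+1})=\phi(v)$, adjacent to $x$ and (if $m\ge1$) to $u_m$. Then adding $z_{m+1}=v$ and $u_{m+1}$ gives a witness of length $m+1$ from $x$ to $v$.

*Proof.* The $2m+3$ vertices are distinct, $z_0\cdots z_{m+1}$ and $u_1\cdots u_{m+1}$ are paths, the new pair has matching colors, and $u_{m+1}$ is adjacent to $x$. $\square$

Witnesses belonging to different vertices $x$ may share vertices. This is harmless, since Lemmas 4 and 5 involve one witness at a time.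

*Length one is free.* Let $x$ be any vertex of $G_k$ and $b\in P(\{x\})$. Choose two distinct vertices $z,u\in N(\{x\})$ of color $b$. Then $x,z,u$ form a witness of length $1$ from $x$ to $z$, and Lemma 4 refers to the path $u\,x\,z\,w$.

*Length two is not.* Let $k\ge2$. To extend this witness, take a new neighbor $v$ of $z$, say $v\in N(\{x,z\})$ with $\phi(v)\in P(\{x,z\})$. We now need $u_2$ adjacent to both $x$ and $u$ with the color of $v$. If $\phi(v)\in P(\{x,u\})$, there are infinitely many candidates. But although $z$ and $u$ have the same color, $P(\{x,z\})$ and $P(\{x,u\})$ may be disjoint. Here is an example in $G_2$, for any fixed $r$.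

Let $\psi$ be the greedy coloring from Section 4 along $v_1,v_2,\dots$; the order is a $2$-order, so $\psi$ uses at most $\binom{r+2}{2}$ colors and has no repetition of half-length at most $r$ (each color choice and each path involves only a finite prefix). Let $t(v_i)\in\{0,1\}$ be the parity of the number of $j<i$ with $L_j=L_i$. Put $\phi(v)=(\psi(v),t(v'))$, where $v'$ is the last vertex of the back-neighborhood of $v$, and $\phi(v)=(\psi(v),0)$ if this back-neighborhood is empty. A repetition for $\phi$ is one for $\psi$, so $\phi$ has no repetition of half-length at most $r$. Fix $x$. All vertices $z$ with back-neighborhood $\{x\}$ that arise from $L_i=\{\text{index of }x\}$ have the same $\phi$-color: the second coordinate is $t(x)$, and $W_r(z)\setminus\{z\}=W_{r-1}(x)$, so the greedy color is the same. Among them choose $z$ with $t(z)=0$ and $u$ with $t(u)=1$. All but finitely many vertices of $N(\{x,z\})$ come after $x$ and $z$, so they have back-neighborhood exactly $\{x,z\}$, whose last vertex is $z$. Thus all colors in $P(\{x,z\})$ have second coordinate $0$. Likewise all colors in $P(\{x,u\})$ have second coordinate $1$.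

So this is the exact point where growing a single witness stops: the color of $v$ must come from a palette at $z$ and also from the palette of $\{x,u_m\}$. What gets us past it is to treat many vertices $x$ at once. If all relevant palettes are almost as large as one common palette containing them all, then some single color $b$ is good for most of the $x$. If the palettes are not almost that large, then palettes shrink as cliques grow, and this can only happen a limited number of times.

## 7. Gadgets: many witnesses ending at one vertex

For Sections 7 and 8, fix a nonrepetitive coloring $\phi$ of $G_k$ with $c$ colors.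

**Definition.** Let $A$ be a clique with $|A|\le k$. A *gadget in $N(A)$* is a pair $(z,T)$ with $z\in N(A)$ and $T\subseteq N(A)$ finite and nonempty, such that the colors of the vertices in $T$ are pairwise distinct, and each $x\in T$ is equipped with a witness from $x$ to $z$ all of whose vertices lie in $N(A)$. Its *support* is the union of $\{z\}$, $T$ and all these witnesses. Its *size* is $|T|$.

Deleting elements from $T$, keeping it nonempty, leaves a gadget whose support is contained in the old one. Since $\phi$ is nonrepetitive, Lemma 4 gives:

$$\text{if } w \text{ is adjacent to } z \text{ and outside the support of } (z,T), \text{ then } \phi(w)\ne\phi(x)\text{ for all } x\in T. \tag{1}$$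

*Example.* A vertex $z\in N(A)$ gives the gadget $(z,\{z\})$ of size $1$. If $|A|\le k-1$, there are gadgets of size $2$. Take $x\in N(A)$, a color $b\in P(A\cup\{x\})$, and distinct $z,u\in N(A\cup\{x\})$ of color $b$. Then $(z,\{x,z\})$ is a gadget: $x$ has the witness $x,z,u$ of length $1$, $z$ has the witness of length $0$, and $\phi(x)\ne\phi(z)$ by adjacency. All these vertices can be chosen outside any given finite set.

**Definition.** For a clique $A$ with $|A|\le k$, let $n(A)$ be the largest $n$ such that *for every finite set $F$ of vertices* there is a gadget of size $n$ in $N(A)$ with support disjoint from $F$.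

The phrase "for every $F$" lets us always ask for fresh vertices, and it also means that failure for $n+1$ is certified by one finite set.

**Lemma 6.** Let $A$ be a clique with $|A|\le k$. Then $1\le n(A)\le|P(A)|$, so in particular $n(A)$ is well defined. If $A\subseteq A'$ are cliques of size at most $k$, then $n(A')\le n(A)$.

*Proof.* Given $F$, choose $z\in N(A)\setminus F$, possible by (E); then $(z,\{z\})$ has size $1$ and avoids $F$. For the upper bound, let $F$ be the finite set of vertices of $N(A)$ with color outside $P(A)$. A gadget avoiding $F$ has the colors of $T$ in $P(A)$, and they are pairwise distinct, so its size is at most $|P(A)|$. Finally $N(A')\subseteq N(A)$, so a gadget in $N(A')$ is a gadget in $N(A)$. $\square$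

*Remark (a gadget costs colors).* Let $|A|\le k-1$, and let $(z,T)$ be a gadget in $N(A)$ of size $n(A)$ avoiding the vertices of $N(A)$ with color outside $P(A)$. By (1), no vertex of $N(A\cup\{z\})$ outside the finite support has a color used on $T$. So $P(A\cup\{z\})$ misses all $n(A)$ colors of $T$, which lie in $P(A)$: passing from $A$ to $A\cup\{z\}$ loses at least $n(A)$ colors.

## 8. Merging two gadgets

Take a gadget with tip $y_1$, and then a second gadget in the common neighborhood of $B$ and $y_1$. By (1) the colors of the second are all new. If we could extend all witnesses of both to one common tip $v$, we would have a larger gadget than allowed. So some must fail, and failures come only from lost palette colors. This gives an inequality.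

**Lemma 7.** Let $B$ be a clique with $|B|\le k-2$. Put $p=|P(B)|$, $n=n(B)$, $\nu=\min\{n(B\cup\{y\}):y\in N(B)\}$, and let $q$ be the minimum of $|P(B\cup\{y,y'\})|$ over adjacent $y,y'\in N(B)$. Then
$$\frac{\nu}{n+\nu}\le\frac{p-q}{q}.$$

Adjacent $y,y'\in N(B)$ exist by (E): choose $y\in N(B)$ and then $y'\in N(B\cup\{y\})$.

*Proof.* **Step 1: choose two gadgets with disjoint color sets.** By the definition of $n$ there is a finite set $F$ such that no gadget of size $n+1$ in $N(B)$ avoids $F$. By deletion, no gadget of size at least $n+1$ in $N(B)$ avoids $F$. Choose a gadget $(y_1,T_1)$ of size $n$ in $N(B)$ avoiding $F$, with support $S_1$. Let $n_2=n(B\cup\{y_1\})\ge\nu$, and choose a gadget $(y_2,T_2)$ of size $n_2$ in $N(B\cup\{y_1\})$ avoiding $F\cup S_1$, with support $S_2$. Every $x'\in T_2$ is adjacent to $y_1$ and outside $S_1$. By (1), its color differs from all colors on $T_1$. So the colors on $T:=T_1\cup T_2$ are pairwise distinct and $|T|=n+n_2$. Moreover, $y_2\in N(B\cup\{y_1\})$, so $B\cup\{y_1,y_2\}$ is a clique, of size at most $k$.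

**Step 2: list the palettes that must share a color.** This step records which colors can be used to extend each witness. Let $Q=P(B\cup\{y_1,y_2\})$; this is where the color of the new tip comes from. For $x\in T$ with witness of length $m$, let
$$Q_x=P(B\cup\{x,u_m\})\ \text{ if } m\ge1,\qquad Q_x=P(B\cup\{x\})\ \text{ if } m=0,$$
where $u_m$ belongs to the witness of $x$. If $m\ge1$, then $x$ and $u_m$ are adjacent vertices of $N(B)$, so $B\cup\{x,u_m\}$ is a clique of size at most $k$ and $|Q_x|\ge q$. If $m=0$, pick any $y'\in N(B\cup\{x\})$; then $Q_x\supseteq P(B\cup\{x,y'\})$, so again $|Q_x|\ge q$. Also $|Q|\ge q$. All these sets are contained in $P(B)$, which has $p$ elements. Hence $|Q\setminus Q_x|\le p-q$ for every $x\in T$.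

**Step 3: find a popular color by averaging.** Summing over $x$,
$$\sum_{b\in Q}\#\{x\in T:b\notin Q_x\}=\sum_{x\in T}|Q\setminus Q_x|\le|T|(p-q).$$
So some $b\in Q$ satisfies $\#\{x\in T:b\notin Q_x\}\le|T|(p-q)/|Q|\le|T|(p-q)/q$. Let $T^*=\{x\in T:b\in Q_x\}$. Then
$$|T^*|\ge|T|\Bigl(1-\frac{p-q}{q}\Bigr).$$

**Step 4: extend, and use maximality to get $|T^*|\le n$.** This is trivial if $T^*=\emptyset$. Otherwise, since $b\in Q$, choose $v\in N(B\cup\{y_1,y_2\})$ of color $b$ outside $F\cup S_1\cup S_2$. For each $x\in T^*$, since $b\in Q_x$, choose $u_{m+1}$ of color $b$ in $N(B\cup\{x,u_m\})$, or in $N(B\cup\{x\})$ if $m=0$, outside $F\cup S_1\cup S_2\cup\{v\}$. These choices exist because palettes record colors that appear infinitely often. The witness of $x$ ends at $y_1$ or $y_2$, and $v$ is adjacent to both. So Lemma 5 gives a witness from $x$ to $v$. All its vertices lie in $N(B)$: the old ones do because $N(B\cup\{y_1\})\subseteq N(B)$, and $v,u_{m+1}$ do by choice. The colors on $T^*\subseteq T$ are pairwise distinct. So $(v,T^*)$ is a gadget in $N(B)$, and its support avoids $F$. By the choice of $F$, $|T^*|\le n$.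

**Step 5: rearrange.** We have $(n+n_2)\left(1-\frac{p-q}{q}\right)\le n$, that is, $\frac{n_2}{n+n_2}\le\frac{p-q}{q}$. Since $t\mapsto t/(n+t)$ is increasing and $n_2\ge\nu$, the lemma follows. $\square$

## 9. Two decreasing quantities: proof of Theorem A

We want an exponential bound, so we want something to drop by a constant factor at each enlargement of $B$. It is tempting to follow only the palette size $p=|P(B)|$. Two facts are available: Lemma 7, and the remark in Section 7, by which a tip of a maximum gadget loses $n(B)$ colors. These alone do not give a constant factor. For instance, the values $p=m^2$, $n=m$, $\nu=2$, $q=m^2-2m$ with $m\ge3$ satisfy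
$$\frac{\nu}{n+\nu}=\frac{2}{m+2}\le\frac{2}{m-2}=\frac{p-q}{q}.$$
Using the remark for two successive vertices forces a loss of $n(B)+n(B\cup\{y\})\le2n=2m$ colors at most, which these values allow. So the palette might lose only about $2\sqrt p$ of its $p$ colors. The trouble is that $\nu$ is much smaller than $n$. But in that case *$n$ itself* drops by a large factor when we add the vertex $y$ that attains $\nu$. So we follow both quantities.

**Proof of Theorem A.** **Step 1: a nonrepetitive coloring of $G_k$.** We may assume that $\tau(k)$ is finite; this is true by the bound $4^k$ (and if $\pi$ were unbounded on graphs of treewidth $k$, Theorem A would hold trivially for this $k$). Let $c=\tau(k)$; as a maximum of a bounded set of integers, it is attained by a finite graph. If $H$ is a finite graph of treewidth at most $k$, then the disjoint union of $H$ and $K_{k+1}$ has treewidth exactly $k$, and so $\pi(H)\le c$. By Lemma 3, $G_k$ has a nonrepetitive coloring with $c$ colors. Sections 7 and 8 apply to it. It remains to show $c\ge2^{(k-1)/6}$.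

**Step 2: grow a clique so that one of two quantities drops.** Start with $B=\emptyset$. While $|B|\le k-2$, do the following.

* *Type 1.* If some $y\in N(B)$ has $n(B\cup\{y\})\le n(B)/2$, replace $B$ by $B\cup\{y\}$.
* *Type 2.* Otherwise, with the notation of Lemma 7, $\nu>n/2$. Then $\frac{\nu}{n+\nu}>\frac{n/2}{n+n/2}=\frac13$, so Lemma 7 gives $\frac pq-1>\frac13$, that is, $p/q>\frac43$. Replace $B$ by $B\cup\{y,y'\}$, where $y,y'$ attain $q$. This divides $|P(B)|$ by more than $\frac43$.

**Step 3: count.** Let $\alpha,\beta$ be the numbers of steps of type 1 and type 2. A step is made only if $|B|\le k-2$ and adds at most two vertices. So the process ends with $k-1\le|B|\le k$, and $\alpha+2\beta=|B|\ge k-1$. (For $k=1$ no step is made.) Both $n(B)$ and $|P(B)|$ never increase as $B$ grows. At the start they are at most $c$, since $n(\emptyset)\le|P(\emptyset)|\le c$, and they are always at least $1$. Hence $2^\alpha\le c$ and $(4/3)^\beta\le c$, and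
$$k-1\le\alpha+2\beta\le\log_2c+2\log_{4/3}c=\Bigl(1+\frac{2}{\log_2(4/3)}\Bigr)\log_2c.$$
Now $(4/3)^5=1024/243>4$, so $\log_2(4/3)>\frac25$ and the bracket is at most $1+5=6$. Thus $k-1\le6\log_2c$, that is, $c\ge2^{(k-1)/6}$. A finite graph of treewidth $k$ that attains $\tau(k)=c$ proves the theorem. $\blacksquare$

## 10. Bounded half-lengths: the lower bound $(1-o(1))\,k^r/r!$

We now complete Theorem B. Fix $r\ge1$ and write $F(k)=F_r(k)$. This is nondecreasing in $k$, at least $1$, and by Section 4
$$F(k)\le\binom{k+r}{r}\le(k+1)^r. \tag{2}$$
For $k\ge1$, by Lemma 3, fix a coloring $\phi$ of $G_k$ with $c=F(k)$ colors and no repetition of half-length at most $r$. Palettes and witnesses are as before, and Lemmas 4 and 5 hold for any coloring. What changes is that Lemma 4 gives a contradiction only for witnesses of length at most $r-1$. On the other hand, we can now afford to work where palettes shrink by a factor very close to $1$: the number of colors is polynomial in $k$, so such a place is reached after using only $o(k)$ vertices.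

### 10.1. Palettes are large

**Lemma 8.** For every clique $A$ of $G_k$ with $|A|\le k$, $|P(A)|\ge F(k-|A|)$.

*Proof.* The aim is to embed a graph that is hard to color into $N(A)$, using only palette colors. Let $H$ be a finite graph of treewidth at most $k-|A|$ with $\pi_r(H)=F(k-|A|)$. By Fact 2 it is a spanning subgraph of a graph with a $(k-|A|)$-order $h_1,\dots,h_N$. Map $h_1,h_2,\dots$ successively: send $h_i$ to a new vertex of $N(A\cup\{\text{images of the earlier neighbors of }h_i\})$, avoiding the finitely many vertices of $N(A)$ with color outside $P(A)$. The set in parentheses is a clique of size at most $|A|+(k-|A|)=k$, because the images lie in $N(A)$ and the earlier neighbors form a clique whose adjacencies are preserved. So (E) makes the choice possible. This embeds $H$ as a subgraph of $G_k[N(A)]$ colored from $P(A)$. Paths of $H$ become paths of $G_k$, so this is a coloring of $H$ without repetitions of half-length at most $r$. Hence $|P(A)|\ge\pi_r(H)$. $\square$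

### 10.2. A clique above which palettes hardly shrink

**Lemma 9.** Let $k\ge2$ and $\delta=k^{-1/2}$. If $2r\sqrt k\,\ln(k+1)<k-2$, then there is a clique $B$ of $G_k$ with $b:=|B|\le2r\sqrt k\,\ln(k+1)$ such that
$$|P(B\cup\{y,y'\})|\ge(1-\delta)\,|P(B)|\quad\text{for all adjacent }y,y'\in N(B). \tag{3}$$

*Proof.* Start with $B=\emptyset$. As long as $|B|\le k-2$ and there are adjacent $y,y'\in N(B)$ violating (3), replace $B$ by $B\cup\{y,y'\}$. After $t$ steps, $1\le|P(B)|\le c(1-\delta)^t\le c\,e^{-\delta t}$, since palettes are nonempty. So $t\le(\ln c)/\delta\le r\sqrt k\,\ln(k+1)$ by (2), and $|B|=2t\le2r\sqrt k\,\ln(k+1)<k-2$. The process therefore stops, and it does not stop because of the size of $B$, so (3) holds. $\square$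

### 10.3. Systems with several tips

A gadget had one tip. Now we keep a whole clique of tips, and build a system recursively in the number of tips and the length of the witnesses.

**Definition.** Let $B\subseteq A$ be cliques. A *$(j,h)$-system over $A$* consists of a clique $Y\subseteq N(A)$ of $j$ "tips" and a finite set $T\subseteq N(A)$ with pairwise distinct colors, where each $x\in T$ is equipped with a witness of length at most $h$ from $x$ to some tip, all of whose vertices lie in $N(B)$.

For example, if $Y$ is a clique of $j$ vertices in $N(A)$, then $(Y,Y)$ with witnesses of length $0$ is a $(j,0)$-system.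

**Lemma 10.** Let $B$ satisfy (3) with $b=|B|\le k-2$, let $b+s\le k$, and suppose $\theta:=\delta|P(B)|/F(k-b-s)\le1$. Let $A\supseteq B$ be a clique and let $j\ge0$, $0\le h\le r-1$ with $|A|+j\le b+s$. Then for every finite $F_0$ there is a $(j,h)$-system over $A$ using no vertex of $F_0$, with
$$|T|\ge(1-\theta)^h\left(\binom{j+h+1}{h+1}-1\right).$$

(Here $0^0=1$.)

*Proof.* We use induction on $h+j$. "New" means: outside $F_0$ and different from all vertices used so far.

**Step 1: the boundary cases.** For $j=0$ take $Y=T=\emptyset$; the bound is $0$. For $h=0$ choose new vertices $y_1,\dots,y_j$ successively with $y_i\in N(A\cup\{y_1,\dots,y_{i-1}\})$. This is possible by (E), as $|A|+j\le k$. Put $T=Y=\{y_1,\dots,y_j\}$, with witnesses of length $0$. The colors are distinct by adjacency, and $|T|=j=\binom{j+1}{1}-1$. From now on $j,h\ge1$.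

**Step 2: start from shorter witnesses and find a popular color.** By induction take a $(j,h-1)$-system $(Y,T_0)$ over $A$ avoiding $F_0$, with $|T_0|\ge(1-\theta)^{h-1}\left(\binom{j+h}{h}-1\right)$. Let $Q=P(A\cup Y)\subseteq P(B)$. Since $|A\cup Y|=|A|+j\le b+s$, Lemma 8 and the monotonicity of $F$ give $|Q|\ge F(k-b-s)$. For $x\in T_0$ with witness of length $m$ let $Q_x=P(B\cup\{x,u_m\})$ if $m\ge1$ and $Q_x=P(B\cup\{x\})$ if $m=0$. If $m\ge1$, then $x,u_m$ are adjacent vertices of $N(B)$, and (3) gives $|Q_x|\ge(1-\delta)|P(B)|$. If $m=0$, the same follows from $Q_x\supseteq P(B\cup\{x,y'\})$ for any $y'\in N(B\cup\{x\})$. As $Q$ and $Q_x$ are subsets of $P(B)$,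
$$|Q\setminus Q_x|\le\delta|P(B)|=\theta\,F(k-b-s)\le\theta|Q|.$$
Averaging over the colors in $Q$, as in Step 3 of Lemma 7, some color $b'\in Q$ lies in $Q_x$ for all $x$ in a set $T_1\subseteq T_0$ with $|T_1|\ge(1-\theta)|T_0|$.

**Step 3: move all surviving witnesses to one new tip $v$.** Choose a new $v\in N(A\cup Y)$ of color $b'$. For each $x\in T_1$ choose a new $u_{m+1}$ of color $b'$ in $N(B\cup\{x,u_m\})$, or in $N(B\cup\{x\})$ if $m=0$. Since $v$ is adjacent to every tip in $Y$, Lemma 5 gives, for each $x\in T_1$, a witness of length at most $h$ from $x$ to $v$ with all vertices in $N(B)$. Apply Lemma 4 to the old witnesses, which have length at most $h-1$, with $w=v$: a repetition would have half-length at most $h\le r$, so $\phi(v)\ne\phi(x)$ for all $x\in T_1$. We add $v$ itself, with its witness of length $0$.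

**Step 4: add a system in the neighborhood of $v$.** By induction take a $(j-1,h)$-system $(Y',T')$ over $A\cup\{v\}$ avoiding $F_0$ and all vertices used so far; this is allowed, since $|A\cup\{v\}|+(j-1)=|A|+j\le b+s$. Every $x'\in T'$ is adjacent to $v$ and lies outside the witnesses that end at $v$, which have length at most $h$. By Lemma 4, with half-length at most $h+1\le r$, the color of $x'$ differs from all colors on $T_1\cup\{v\}$. Hence the colors on $T_1\cup\{v\}\cup T'$ are pairwise distinct. The set $\{v\}\cup Y'$ is a clique of $j$ vertices in $N(A)$, because $Y'\subseteq N(A\cup\{v\})$. So $(\{v\}\cup Y',\;T_1\cup\{v\}\cup T')$ is a $(j,h)$-system over $A$ avoiding $F_0$.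

**Step 5: count.** Using $1\ge(1-\theta)^h$ for the vertex $v$,
$$|T_1|+1+|T'|\ge(1-\theta)^h\left[\binom{j+h}{h}-1+1+\binom{j+h}{h+1}-1\right]=(1-\theta)^h\left[\binom{j+h+1}{h+1}-1\right].\qquad\square$$

### 10.4. From the system to the asymptotics

Suppose $k$ satisfies the hypothesis of Lemma 9, and let $B$, $b$ be as there. Apply Lemma 10 with $A=B$, $j=s$, $h=r-1$. The colors on $T$ are pairwise distinct, so $F(k)=c\ge|T|$. Also $|P(B)|\le c=F(k)$, and $\prod_{i=1}^r(s+i)\ge s^r+r!$ (expand the product and keep its first and last terms), so $\binom{s+r}{r}-1\ge s^r/r!$. Hence, whenever $b+s\le k$ and $\theta\le1$,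
$$F(k)\ge(1-\theta)^{r-1}\,\frac{s^r}{r!},\qquad\text{where}\quad\theta\le k^{-1/2}\,\frac{F(k)}{F(k-b-s)}. \tag{4}$$

To use (4) we must know that $F(k-b-s)$ is not much smaller than $F(k)$. We get this in two rounds, the first giving only the order of magnitude.

**Step 1: there is $\kappa=\kappa(r)>0$ with $F(k)\ge\kappa k^r$ for all $k\ge1$.** Let $k_0\ge8$ be such that for all $k\ge k_0$ we have $2r\sqrt k\,\ln(k+1)\le k/4$ and $2^{r+1}k^{-1/2}\le\frac12$. Since $k/4<k-2$ for $k\ge8$, Lemma 9 applies for all $k\ge k_0$, with $b\le k/4$. Put
$$\kappa=\min\Bigl\{k_0^{-r},\ \frac{2^{-(r-1)}\,8^{-r}}{r!}\Bigr\}.$$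
For $k<k_0$ we have $\kappa k^r<1\le F(k)$. Let $k\ge k_0$ and use induction on $k$.

* If $F(k)>2^{r+1}F(\lceil k/2\rceil)$, then by induction $F(k)\ge2^{r+1}\kappa(k/2)^r=2\kappa k^r\ge\kappa k^r$.
* Otherwise take $s=\lfloor k/4\rfloor$. Since $k\ge8$, $s\ge k/4-1\ge k/8$. Then $b+s\le k/2$, so $k-b-s\ge\lceil k/2\rceil$ and $F(k-b-s)\ge F(\lceil k/2\rceil)\ge2^{-(r+1)}F(k)$. Hence $\theta\le2^{r+1}k^{-1/2}\le\frac12$, and (4) gives $F(k)\ge2^{-(r-1)}(k/8)^r/r!\ge\kappa k^r$.

**Step 2: the correct constant.** Fix $\eta\in(0,\frac12)$ and let $s=\lfloor(1-2\eta)k\rfloor$. For large $k$ Lemma 9 applies and $b\le2r\sqrt k\,\ln(k+1)\le\eta k$. Then $k-b-s\ge\eta k$, and for large $k$ this is at least $1$. By Step 1, $F(k-b-s)\ge\kappa(\eta k)^r$, while $F(k)\le(k+1)^r\le(2k)^r$ by (2). Therefore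
$$\theta\le k^{-1/2}\,\frac{(2/\eta)^r}{\kappa}\to0\qquad(k\to\infty),$$
and (4) gives $\liminf_{k\to\infty}F(k)\,r!/k^r\ge(1-2\eta)^r$. Since $\eta$ was arbitrary, the limit inferior is at least $1$. On the other side, $F(k)\le\binom{k+r}{r}$ and $\binom{k+r}{r}\,r!/k^r=\prod_{i=1}^r(1+i/k)\to1$. Hence $F_r(k)=(1+o(1))\,k^r/r!$, which completes the proof of Theorem B. $\blacksquare$
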